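# A hyperbolic group that acts acylindrically on a tree but has no quasi-convex splitting

## 1. Finite edge stabilizers, and what is lost beyond them

All trees are simplicial, and all actions on trees are by simplicial isometries. Here is the vocabulary.

**Hyperbolic groups and quasi-convexity.** A finitely generated group $G$ is *hyperbolic* if, in its Cayley graph for some finite generating set, there is a $\delta$ such that each side of every geodesic triangle lies in the $\delta$-neighborhood of the other two sides. It is *non-elementary* if it is not virtually cyclic (finite groups count as virtually cyclic). A subgroup $E\le G$ is *$\kappa$-quasi-convex* if every geodesic of the Cayley graph with endpoints in $E$ lies in the $\kappa$-neighborhood of $E$. We write "qc" for "$\kappa$-quasi-convex for some $\kappa$"; this does not depend on the finite generating set. We use the following textbook facts.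

* (Q1) Finite subgroups and finite-index subgroups are qc. A subgroup commensurable with a qc subgroup is qc.
* (Q2) The intersection of two qc subgroups is qc.
* (Q3) A qc subgroup is finitely generated and hyperbolic. A finitely generated subgroup of a hyperbolic group is qc if and only if it is undistorted (quasi-isometrically embedded). Hence, if $A$ is qc in $G$, a subgroup of $A$ is qc in $A$ if and only if it is qc in $G$.
* (Q4) If $h\in G$ has infinite order, then $m\mapsto h^m$ is a quasi-geodesic with two distinct endpoints $h^{\pm\infty}$ on the boundary.

**Acylindrical actions.** Let $k\ge 0$ and $C>0$ be integers. An action of $G$ on a tree $T$ is *$(k,C)$-acylindrical* if the pointwise stabilizer of every edge path without backtracking of length at least $k$ has at most $C$ elements. It is *acylindrical* if this holds for some $k,C$. An element is *loxodromic* if it fixes no point of $T$ and translates along an invariant bi-infinite axis; it then fixes exactly two ends of $T$, those of its axis. The action is *non-elementary* if $G$ contains two loxodromic elements with no common fixed end.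

For example, the free group on $x,y$ acts freely on its Cayley tree. All stabilizers are trivial, so the action is $(0,1)$-acylindrical. The elements $x,y$ are loxodromic with axes having no common end, so the action is non-elementary. By contrast, let $\mathbb Z^2$ act on a line through the first coordinate. The infinite subgroup $0\times\mathbb Z$ fixes everything, so this action is not acylindrical.

**Quasi-convex splittings.** A *quasi-convex splitting* of a hyperbolic group $G$ is an action on a tree in which all edge stabilizers are qc, and which is non-trivial: $G$ fixes no point of the geometric realization, midpoints of edges included.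

The question is: *let $G$ be a hyperbolic group with a non-elementary acylindrical action on a tree; does $G$ admit a quasi-convex splitting?* The tree of the splitting need not be the given one. In one case no work is needed.

**Proposition 1.1.** Let a hyperbolic group $G$ act on $T$ non-elementarily and $(k,C)$-acylindrically with $k\le 1$. Then $T$ itself is a quasi-convex splitting of $G$.

*Proof.* An edge is a path of length $1\ge k$, so its pointwise stabilizer has at most $C$ elements, and its setwise stabilizer at most $2C$. Finite subgroups are qc by (Q1). A loxodromic element fixes no point, so the splitting is non-trivial. $\square$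

What changes when $k\ge2$? Then acylindricity says nothing about the stabilizer of a single edge. It may be infinite, and nothing forces it to be qc. One can still hope that $G$ has some other tree, with better edge groups. We shall see that this hope sometimes comes true for a cheap reason, and that in general it fails.

A group has *property FA* if it fixes a vertex in every action without inversions on a tree. Finite groups have FA. The group $\mathbb Z$ does not (translations of a line), nor does a free group of rank 2 (its Cayley tree). A subgroup $F\le B$ is *malnormal* if $F\cap bFb^{-1}=1$ for all $b\in B\smallsetminus F$. In the free group on $x,y$, the subgroup $\langle x\rangle$ is malnormal: if $bx^kb^{-1}=x^m\ne1$, then $k=m$, because conjugate cyclically reduced words are cyclic permutations of each other. So $b$ commutes with $x^m$, and hence $b\in\langle x\rangle$. The subgroup $\langle x^2\rangle$ is not malnormal, since $x$ normalizes it.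

**Theorem 1.** Let $B$ be a torsion-free non-elementary hyperbolic group with property FA. Then $B$ is a vertex group of an amalgam $G=A*_FB$, with $F$ free of rank $2$, such that:

1. $G$ is hyperbolic and torsion-free;
2. the action of $G$ on the Bass–Serre tree of $A*_FB$ is $(3,1)$-acylindrical and non-elementary;
3. every action of $G$ by simplicial isometries on a tree with quasi-convex edge stabilizers has a global fixed point (a vertex or a midpoint of an edge). So $G$ has no quasi-convex splitting.

Such $B$ exist. Take a torsion-free cocompact lattice in $Sp(n,1)$, $n\ge2$ (Borel, Selberg). It is infinite and hyperbolic. It has property (T) (Kostant), hence FA (Watatani; Alperin). It is non-elementary, because an infinite torsion-free virtually cyclic group is $\mathbb Z$, which does not have FA. So the answer to the question is **no**.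

## 2. How many conjugates of a quasi-convex subgroup can share an element

This section isolates the only consequence of quasi-convexity that we need in order to exclude splittings.

**Lemma 2.1.** Let $E$ be a $\kappa$-quasi-convex subgroup of a hyperbolic group $G$. There is a number $n$, depending only on $G$ (with a fixed finite generating set) and $\kappa$, such that for every $h\in G$ of infinite order there are at most $n$ cosets $gE$ with $h\in gEg^{-1}$.

*Proof.* Let the Cayley graph be $\delta$-hyperbolic. Let $\ell$ be a bi-infinite geodesic joining $h^{-\infty}$ to $h^{+\infty}$, and let $p$ be a vertex on it. Suppose $h\in gEg^{-1}$. For every $m\in\mathbb Z$,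
$$h^mg=g\,(g^{-1}h^mg)\in gE .$$
By (Q4), $m\mapsto h^m g$ is a quasi-geodesic line with the same endpoints as $\ell$, so there is a constant $D$ (depending on $h,g$) such that every $h^mg$ is within $D$ of $\ell$. For $m>0$ choose $a_m,b_m\in\ell$ within $D$ of $h^{-m}g$ and $h^mg$. As $m\to\infty$, $a_m$ and $b_m$ go to the two ends of $\ell$. So for large $m$ the point $p$ lies on $[a_m,b_m]$ at distance more than $D+2\delta$ from both $a_m$ and $b_m$.

A geodesic quadrilateral is $2\delta$-thin. Hence $p$ is within $2\delta$ of one of the three other sides of the quadrilateral $a_m,\ h^{-m}g,\ h^mg,\ b_m$. A point $q$ on the side $[a_m,h^{-m}g]$ has $d(q,a_m)\le D$, so $d(p,q)>2\delta$; the side $[b_m,h^mg]$ is excluded in the same way. So $p$ is within $2\delta$ of $[h^{-m}g,h^mg]$. This geodesic has endpoints in $gE$, so it lies in the $\kappa$-neighborhood of $gE$. Thus $gE$ meets the ball of radius $2\delta+\kappa$ around $p$. Distinct cosets are disjoint, so their number is at most the number $n$ of group elements in such a ball. $\square$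

Here are two ways to see that a subgroup $F$, containing an element $h$ of infinite order, is *not* qc.

* If $F$ is normal and of infinite index in $G$, then $h\in gFg^{-1}$ for all $g$, and there are infinitely many cosets $gF$. So $F$ is not qc.
* If $sFs^{-1}\subsetneq F$ for some $s\in G$, then $h\in F\subseteq s^{-m}Fs^m$ for all $m\ge0$. The cosets $s^{-m}F$ are distinct: if $s^{-m}F=s^{-m'}F$ with $m>m'$, then $s^{m-m'}\in F$, so $s^{m-m'}Fs^{-(m-m')}=F$, whereas this subgroup is strictly contained in $F$. So $F$ is not qc.

## 3. Amalgams over a malnormal subgroup, and the trouble with fibers

**Acylindricity for free.** Malnormality on one side of an amalgam already gives the action that we want. Recall that the Bass–Serre tree of $G=A*_FB$ has vertex set $G/A\sqcup G/B$ and edge set $G/F$, with $gF$ joining $gA$ to $gB$. Stabilizers are the corresponding conjugates of $A,B,F$.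

**Lemma 3.1.** If $G$ acts acylindrically on a tree and contains a loxodromic element, then $G$ is virtually cyclic or the action is non-elementary.

*Proof.* Let the action be $(k,C)$-acylindrical. We first study the stabilizer $G_\xi$ of an end $\xi$. Let $\rho(0),\rho(1),\dots$ be the vertices of a ray to $\xi$. For $g\in G_\xi$ the rays $g\rho$ and $\rho$ share a subray, so there is an integer $\beta(g)$ with $g\rho(i)=\rho(i+\beta(g))$ for all large $i$. Clearly $\beta:G_\xi\to\mathbb Z$ is a homomorphism. Each element of $K=\ker\beta$ fixes a subray of $\rho$ pointwise. Any finite subset of $K$ fixes a common subray pointwise, so it lies in a group of at most $C$ elements. Hence $|K|\le C$.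

Suppose that loxodromics $h,h'$ both fix $\xi$. Then $a=\beta(h')$ and $b=\beta(h)$ are non-zero, since a loxodromic fixes no vertex. The elements $h^{am}h'^{-bm}$, $m\ge 0$, lie in the finite group $K$, so two of them coincide, say for $m<m'$. Multiplying by $h^{-am}$ on the left and by $h'^{bm'}$ on the right gives $h'^{b(m'-m)}=h^{a(m'-m)}$. This is a loxodromic element whose axis is both that of $h$ and that of $h'$. So $h,h'$ have the same axis.

Now suppose that the action is not non-elementary. Fix a loxodromic $h$ with axis $\ell$. For $g\in G$ the loxodromics $h$ and $ghg^{-1}$ have a common fixed end, so they have the same axis: $g\ell=\ell$. Thus $G$ preserves $\ell$. The kernel of the action on $\ell$ has order at most $C$, and the image lies in the infinite dihedral group. So $G$ is virtually cyclic. $\square$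

**Lemma 3.2.** Let $G=A*_FB$ with $F\ne A$, $F\neq B$, and $F$ malnormal in $B$. If $G$ is not virtually cyclic, its action on the Bass–Serre tree is $(3,1)$-acylindrical and non-elementary.

*Proof.* A path of length at least $3$ without backtracking has two adjacent interior vertices, and one of these is of the form $gB$. The path passes through it along two distinct edges $gbF$, $gb'F$ with $b,b'\in B$, $bF\ne b'F$. Their stabilizers $gbFb^{-1}g^{-1}$ and $gb'Fb'^{-1}g^{-1}$ intersect trivially, since $b^{-1}b'\notin F$ and $F$ is malnormal in $B$. So the pointwise stabilizer of the path has one element.

Next we find a loxodromic. Take $a\in A\smallsetminus F$, $b\in B\smallsetminus F$. Let $v_A,v_B$ be the vertices $A,B$ and $e$ the edge between them. The path $v_B,\,v_A,\,av_B$ does not backtrack, because $ae\ne e$. Its last vertex is $av_B=ab\,v_B$. The translate of the path by $ab$ starts there with the edge $abe$, and $abe\ne ae$ because $be\neq e$. So the translates of this path by the powers of $ab$ form a bi-infinite geodesic along which $ab$ translates by $2$. By Lemma 3.1 the action is non-elementary. $\square$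

**A first attempt.** We need an amalgam whose edge group $F$ is not qc. The best known source of non-qc subgroups is the fiber of a hyperbolic extension. So suppose that $A$ is hyperbolic, $F\lhd A$ is infinite hyperbolic with $A/F\cong\mathbb Z$, and that $F$ is also a malnormal qc subgroup of $B$, $F\ne B$. By Section 2, $F$ is not qc in $A$, and the Bass–Serre tree of $G=A*_FB$ is not a qc splitting: an element of infinite order in $F$ lies in $aFa^{-1}$ for all $a\in A$.

The attempt fails at the next step, where *all* trees have to be excluded. Let $K\le A$ be the preimage of $2\mathbb Z$. It contains $F$ and has index $2$ in $A$. Moreover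
$$G=A*_FB=A*_K(K*_FB),$$
and this is a non-trivial amalgam, as $K\ne A$ and $B\ne F$. The edge group $K$ is qc in $A$, having finite index. It is qc in $G$ as well, because $A$ is qc in $G$; this is shown in the proof of Theorem 3 in Section 9, whose hypotheses hold if $B$ is hyperbolic with FA. So $G$ does have a qc splitting.

The same happens whenever $F$ lies in a proper finite-index subgroup of $A$. An ascending HNN extension $\langle F,s\mid sas^{-1}=\theta(a)\ (a\in F)\rangle$ does not help either: killing $F$ maps it onto $\mathbb Z$. To block this we want the *normal closure* of $F$ in $A$ to be all of $A$. But then $F\ne A$ cannot be normal in $A$, and normality was the source of the infinitely many conjugates containing $F$. The next section shows how to have both.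

## 4. Injections of a finite set are permutations

Suppose that $F\le A$ and $s,t\in A$ satisfy the following two conditions.

* (M1) $A$ is generated by $F,s,t$, and $sFs^{-1}\subseteq F$, $tFt^{-1}\subseteq F$.
* (M2) $A$ is the normal closure of $F$.

Let $P$ be the submonoid of $A$ generated by $s^{-1}$ and $t^{-1}$. By (M1), a whole monoid of elements moves the fixed points of $F$ to fixed points of $F$. A finiteness statement upgrades this monoid to a group, and (M2) finishes.

**Lemma 4.1.** Assume (M1) and (M2). Let $A$ act on a set $\Omega$. Let $e\in\Omega$ be fixed by $F$ and let $Pe$ be finite. Then $A$ fixes $e$.

*Proof.* Let $z\in\{s,t\}$. From $zFz^{-1}\subseteq F$ we get $F\subseteq z^{-1}Fz$. If $F$ fixes $e'\in\Omega$, then $z^{-1}Fz$ fixes $z^{-1}e'$, hence so does $F$. So $F$ fixes every element of $S=Pe$. The injective maps $s^{-1},t^{-1}$ send the finite set $S$ into itself, so they permute it. Hence $s$ and $t$ also preserve $S$. Since $F$ fixes $S$ pointwise, $A=\langle F,s,t\rangle$ acts on $S$, and the kernel of this action is a normal subgroup of $A$ containing $F$. By (M2) the kernel is $A$. As $1\in P$, $e\in S$ is fixed by $A$. $\square$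

As a rehearsal: *if moreover $A$ is hyperbolic and $F$ contains an element $h$ of infinite order, then $F$ lies in no proper qc subgroup $K$ of $A$.* Let $\Omega=A/K$ and let $e$ be the coset $K$, which is fixed by $F$ if $F\le K$. Every $pK$, $p\in P$, is fixed by $F$ as in the proof above, so $h\in F\subseteq pKp^{-1}$. By Lemma 2.1 there are finitely many such cosets, so $A$ fixes $K\in A/K$, i.e. $K=A$. The obstruction that defeated the fibers is gone. The same argument works in trees.

**Proposition 4.2.** Let $F$ be free of rank $2$, let $A\ge F$ satisfy (M1) and (M2), let $B\ge F$ have property FA, and suppose that $G=A*_FB$ is hyperbolic. Then every action of $G$ on a tree with qc edge stabilizers has a global fixed point (a vertex or a midpoint of an edge).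

*Proof.* **Removing inversions.** Replace the tree by its barycentric subdivision $\widehat T$. The action is now without inversions. Each new edge stabilizer has index at most $2$ in an old one, so it is qc by (Q1). We find a vertex of $\widehat T$ fixed by $G$; in the original tree it is a vertex or a midpoint.

**A vertex for $B$ and the fixed tree of $F$.** By FA, $B$ fixes a vertex $v$. Let $X=\mathrm{Fix}(F)$. Since $F\le B$, this is a subtree containing $v$. For $z\in\{s,t\}$ we have $F\subseteq z^{-1}Fz$, so
$$z^{-1}X=\mathrm{Fix}(z^{-1}Fz)\subseteq X. \tag{1}$$

**$A$ fixes every edge of $X$.** Let $e$ be an edge of $X$ with stabilizer $E$. For $p\in P$, the edge $pe$ lies in $X$ by (1), so $F\subseteq pEp^{-1}$. Take $h\in F\smallsetminus 1$; it has infinite order. By Lemma 2.1 the set of cosets $\{pE:p\in P\}$ is finite, so $Pe$ is finite. By Lemma 4.1, applied to the set of edges of $\widehat T$, $A$ fixes $e$.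

**$A$ fixes $v$.** If $X$ contains an edge, then, $X$ being connected, $v$ lies on an edge of $X$. This edge is fixed by $A$, and there are no inversions, so $A$ fixes $v$. If $X=\{v\}$, then (1) gives $s^{-1}v=v=t^{-1}v$, and $F$ fixes $v$, so $A=\langle F,s,t\rangle$ fixes $v$.

As $A$ and $B$ both fix $v$, so does $G=\langle A,B\rangle$. $\square$

It remains to build a torsion-free hyperbolic group $A$ that contains a free group $F$ of rank 2 with (M1) and (M2), and to make $A*_FB$ hyperbolic.

## 5. Sixteen words and six relators

**The words.** Let $F=F(x,y)$ be free of rank 2, $M=100$, $L=1600$. For $1\le i\le 16$, $1\le k\le M$ put $e_{i,k}=L+(i-1)M+k$. These are distinct integers in $(L,2L]$. Let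
$$w_i=x\,y^{e_{i,1}}\,x\,y^{e_{i,2}}\cdots x\,y^{e_{i,M}}\in F,\qquad |w_i|>100L .$$

**Lemma 5.1.** $w_1,\dots,w_{16}$ freely generate a subgroup of $F$.

*Proof.* Write $w_i=x\,y^{e_{i,1}}m_i\,y^{e_{i,M}}$, where $m_i=xy^{e_{i,2}}x\cdots y^{e_{i,M-1}}x$ begins and ends with $x$. In a non-empty freely reduced product of the $w_i^{\pm1}$ the junctions behave as follows.

* $w_iw_j$ and $w_i^{-1}w_j^{-1}$: no cancellation.
* $w_i^{-1}w_j$ ($i\ne j$): becomes $\cdots m_i^{-1}y^{e_{j,1}-e_{i,1}}m_j\cdots$ with non-zero exponent.
* $w_iw_j^{-1}$ ($i\ne j$): becomes $\cdots m_iy^{e_{i,M}-e_{j,M}}m_j^{-1}\cdots$ with non-zero exponent.

These changes do not touch the $m_i^{\pm1}$ and do not interfere with each other. The resulting word is reduced and contains all the $m_i^{\pm1}$, so it is non-trivial. $\square$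

**The group.** Define $\theta_s,\theta_t:F\to F$ by
$$\theta_s(x)=w_1,\quad \theta_s(y)=w_2,\quad \theta_t(x)=w_3,\quad\theta_t(y)=w_4 .$$
By Lemma 5.1 they are injective. Rename
$$(w_5,\dots,w_{16})=(f_1,f_2,f_3,g_1,g_2,g_3,f_1',f_2',f_3',g_1',g_2',g_3')$$
and call these twelve words the *coefficients*. Let
$$R_1=s\prod_{j=1}^3\bigl(t^{-1}f_j\,t\,s^{-1}g_j\,s\bigr),\qquad R_2=t\prod_{j=1}^3\bigl(s^{-1}f'_j\,s\,t^{-1}g'_j\,t\bigr),$$
$$A_0=\langle x,y,s,t\mid z\,a\,z^{-1}=\theta_z(a),\ z\in\{s,t\},\ a\in\{x,y\}\rangle,\qquad A=A_0/\langle\langle R_1,R_2\rangle\rangle .$$
The relations of $A_0$ impose (M1). The group $A_0$ is a multiple HNN extension of $F$, so $F$ embeds in $A_0$. The relation $R_1=1$ says that $s^{-1}$ is a product of conjugates of elements of $F$, and $R_2=1$ says the same of $t^{-1}$. This imposes (M2):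

**Lemma 5.2.** $A$ is the normal closure of the image of $F$.

*Proof.* Put $x=y=1$. The relators $zaz^{-1}\theta_z(a)^{-1}$ become trivial, $R_1$ becomes $s$, and $R_2$ becomes $t$. So the quotient of $A$ by the normal closure of the image of $F$ is trivial. $\square$

**Hyperbolicity of $A$.** The coefficients are long and share no long pieces. Recall that for cyclically reduced relators one forms the set of all cyclic conjugates of relators and their inverses. A *piece* is a common initial segment of two distinct elements of this set. The presentation is $C'(\lambda)$ if every piece contained in a relator $r$ has length less than $\lambda|r|$. For instance, in $\langle a,b,c,d\mid aba^{-1}b^{-1}cdc^{-1}d^{-1}\rangle$ all pieces have length at most $1$ and the relator has length $8$, so it is $C'(1/7)$. Textbook facts: a group with a finite $C'(1/6)$ presentation is hyperbolic. If moreover no relator is a proper power and no relator is a cyclic conjugate of another one or of its inverse, the presentation complex is aspherical (Lyndon), so the group has a finite-dimensional classifying space and is torsion-free.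

**Lemma 5.3.** The presentation of $A$ with relators $zaz^{-1}\theta_z(a)^{-1}$ (four of them), $R_1,R_2$ is $C'(1/14)$, no relator is a proper power, and no relator is a cyclic conjugate of another relator or of an inverse of a relator. Hence $A$ is hyperbolic and torsion-free.

*Proof.* **Markers.** The relators are cyclically reduced of length greater than $100L$. Each $w_i$ occurs exactly once in total, as $w_i$ in $R_1,R_2$ or as $w_i^{-1}$ in the other four, and it is flanked by stable letters $s^{\pm1},t^{\pm1}$. A subword $xy^ex$ with $e\ge1$ of a cyclic relator or of its inverse lies inside a $w_i$ (the single letters $a$ in $zaz^{-1}$ are flanked by stable letters), and the exponents $e_{i,k}$ are all distinct. Hence each word $xy^ex$ with $e\ge 1$ occurs at most once among all the cyclic relators and their inverses. For each relator $r$, either $r$ or $r^{-1}$ contains such words. A proper power would contain each of its short subwords at least twice. Two relators that are cyclic conjugates, or a relator that is a cyclic conjugate of an inverse, would give two occurrences as well. So none of this happens. If a piece contained a word $xy^ex$, the two elements of which it is an initial segment would be the same cyclic word read from the same place, hence equal.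 So a piece contains no $xy^ex$, and, taking inverses, no $(xy^ex)^{-1}$, $e\ge1$.

**Length of pieces.** In the cyclic relators, consecutive $w_i^{\pm1}$ are separated by words of length at most $3$: $zaz^{-1}$, or $ts^{-1}$, $st^{-1}$, $sst^{-1}$, $tts^{-1}$. A piece contains no whole $w_i^{\pm1}$. So it lies inside one $w_i^{\pm1}$, or it consists of an end of one, a separator (or part of it), and a beginning of the next. A subword of $w_i$ without $xy^ex$ contains at most one letter $x$. Therefore it has at most $4L+1$ letters. At the end of $w_i$ it is at most $y^{e_{i,M-1}}xy^{e_{i,M}}$, of length at most $4L+1$. At the beginning it is at most $xy^{e_{i,1}}$, of length at most $2L+1$. For $w_i^{-1}$ beginning and end are exchanged. In each cyclic relator either all $w_i$ have exponent $+1$ or all have exponent $-1$. So pieces have length at most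
$$(4L+1)+3+(2L+1)<7L<\tfrac1{14}\cdot100L .\qquad\square$$

## 6. Corridors: the free group survives in $A$

Conditions (M1) and (M2) are useless if $F$ collapses in $A$. The obvious tool is Greendlinger's lemma for $C'(1/6)$ presentations: a non-empty reduced word that is trivial in $A$ contains more than half of a cyclic relator or its inverse. Apply it to a word $w$ in $x,y$. A subword of $R_j$ without stable letters lies in one coefficient, of length at most $200L+100$, while $|R_j|>600L$. So the relators $R_j$ are excluded. But in $zaz^{-1}\theta_z(a)^{-1}$ a single $w_i^{-1}$ fills all but three letters, and $w$ may well contain $w_i^{\pm1}$. Here the argument stops: small cancellation alone does not decide. These four relators must be treated through the HNN structure of $A_0$, and the $R_j$ by counting in the plane.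

**Proposition 6.1.** The natural map $F\to A$ is injective.

Recall van Kampen diagrams. A diagram for a word $w$ is a finite, connected, simply connected complex $\Delta\subset\mathbb R^2$ with oriented edges labelled by generators. The boundary of each face reads a relator or its inverse, and the boundary path of $\Delta$ reads $w$. For example, for $\langle a,b\mid aba^{-1}b^{-1}\rangle$ a row of two unit squares is a diagram for $a^2ba^{-2}b^{-1}$. Van Kampen's lemma says: a reduced word $w$ is trivial in the group if and only if it has a diagram. If, in the free group, $w$ is a product of conjugates of relators and inverses of relators in which $R_1^{\pm1},R_2^{\pm1}$ are used $m$ times in total, then there is a diagram for $w$ with at most $m$ faces labelled by $R_1^{\pm1},R_2^{\pm1}$.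

*Proof of Proposition 6.1.* Suppose that a non-empty reduced word $w$ in $x,y$ is trivial in $A$. Call the faces labelled $R_j^{\pm1}$ *$R$-faces* and the other faces *$r$-faces*. Among all diagrams for $w$ over the presentation of $A$, choose $\Delta$ with the least number $n$ of $R$-faces. If $n=0$, then $w=1$ in $A_0$, which is impossible since $F$ embeds in $A_0$. So $n\ge1$. Each face is the image of a polygon, mapped injectively on its interior. "Sides" of a face are sides of its polygon, so two sides may be the same edge of $\Delta$. Homotopies "in a closed face" are carried out in the polygon.

**Step 1: the graph $\Gamma$.** *The purpose is to encode how the stable letters of the $R$-faces are connected.* Edges labelled $s$ or $t$ are called *stable*. Since $w$ contains no stable letter, no stable edge lies on $\partial\Delta$. So each has a face on either side (possibly the same), and its midpoint is an interior point of $\Delta$. In each $r$-face, join the midpoints of its two stable sides by an arc inside the face. In each $R$-face $D$, choose a center $c_D$ and join it by $13$ arcs inside the face, disjoint except at $c_D$, to the midpoints of its $13$ stable sides ($1+4\cdot3=13$). Each midpoint of a stable edge is the endpoint of exactly two arcs, and each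 $r$-face contains one arc. So the union of the arcs is a disjoint union of circles and of a finite planar graph $\Gamma$ whose vertices are the centers, all of valence $13$. $\Gamma$ may have loops and multiple edges. It meets the 1-skeleton of $\Delta$ only in midpoints of stable edges.

An edge of $\Gamma$ runs along a *corridor*: a sequence of $r$-faces (possibly none) glued along stable edges with one label $z$. Reading $zaz^{-1}\theta_z(a)^{-1}$ around an $r$-face, we see that $a$ joins the heads of the two $z$-edges and $\theta_z(a)$ joins their tails. So all heads are on one side of the corridor, the *head side*, labelled by a word in $x,y$. All tails are on the other side, the *tail side*, labelled by a word representing an element of $\theta_z(F)$. If there are no $r$-faces, both sides are single vertices.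

**Step 2: corners.** *The purpose is to see which letters can meet at a center.* The $13$ arcs at $c_D$ cut $D$ into $13$ sectors, one for each pair of cyclically consecutive stable sides. These are the *corners* of $D$. The *path* of a corner is the segment of $\partial D$ strictly between the two stable sides; it may have length $0$. Read $R_1$ cyclically:
$$s\;t^{-1}f_1t\;s^{-1}g_1s\;t^{-1}f_2t\;s^{-1}g_2s\;t^{-1}f_3t\;s^{-1}g_3s .$$
For $R_2$ exchange $s$ and $t$ and use the primed coefficients. Every corner is of one of three types:

* a *tail corner* $z^{-1}cz$ with $c$ a coefficient: both stable sides have the same letter $z$, the corner is at both tails, and its path is labelled $c^{\pm1}$; there are $6$ in each $R$-face;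
* a *head corner* $st^{-1}$ or $ts^{-1}$: two *different* letters, the corner is at both heads; there are $6$;
* a *mixed corner* $ss$ or $tt$: the corner is at one head and one tail; there is one.

**Step 3: regions and their boundary words.** *The purpose is to get an equation in $F$ from each bounded region.* For components $\Gamma',\Gamma''$ of $\Gamma$ write $\Gamma'<\Gamma''$ if $\Gamma'$ lies in a bounded complementary region of $\Gamma''$. This is a strict partial order. Irreflexivity is clear. For transitivity, let $\Gamma'$ lie in the bounded region $U$ of $\Gamma''$, and $\Gamma''$ in the bounded region $U'$ of $\Gamma'''$. Since $\Gamma'''$ is connected, $U'$ is an open disc in $S^2=\mathbb R^2\cup\{\infty\}$ and $S^2\smallsetminus U'$ is connected. It contains $\infty$ and misses $\Gamma''$, so it misses $U$. Hence $\Gamma'\subset U\subset U'$. Let $\Gamma_1$ be a minimal component: its bounded complementary regions contain no other component of $\Gamma$.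

As $\Gamma_1$ is connected, its complementary regions in $S^2$ are open discs. The bounded ones (not containing $\infty$) lie in $\Delta$, because $\mathbb R^2\smallsetminus\Delta$ is connected, unbounded and disjoint from $\Gamma_1$. They contain no centers, by the choice of $\Gamma_1$. The boundary walk of a region $U$ passes through a cyclic sequence of edges of $\Gamma_1$ and of corners contained in $U$. The *degree* of $U$ is its number of corners. It is at least $1$.

Let $U$ be a bounded region. Let $p_U$ be the closed edge path that follows the boundary walk of $U$: it consists alternately of paths of the corners of $U$ and of those sides of the corridors that face $U$. It contains no stable edge, so it is disjoint from $\Gamma$. Consider a stable edge crossed by the boundary walk. Its open half on the side of $U$ does not meet $\Gamma$, so it lies in $U$. Its endpoint is a vertex on $p_U$; it lies in the closure of $U$ but not on $\Gamma_1$, so it lies in $U$. Since $p_U$ is connected and disjoint from $\Gamma_1$, $p_U\subset U$. As $U$ is an open disc without centers, $p_U$ is null-homotopic in $\Delta\smallsetminus\{\text{centers}\}$.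

Pushing away from the centers retracts $\Delta\smallsetminus\{\text{centers}\}$ onto the complement of the open $R$-faces. That complement consists of the 1-skeleton and the $r$-faces, so it maps, preserving labels, to the presentation complex of $A_0$. Let $\Phi$ be the composite map from $\Delta\smallsetminus\{\text{centers}\}$ to this complex. Applying $\Phi$, we see that the label of $p_U$ is trivial in $A_0$. It is a word in $x^{\pm1},y^{\pm1}$, so
$$\text{the label of } p_U \text{ is trivial in } F. \tag{2}$$

**Step 4: no bounded region has degree 1.** Its single corner would lie between two stable sides belonging to the two ends of the same corridor. They have the same letter $z$, and $U$ is on the same (head or tail) side of both. Head corners have different letters, and mixed corners have one head and one tail. So this is a tail corner, and (2) reads $c^{\pm1}\sigma=1$ with $c$ a coefficient and $\sigma\in\theta_z(F)$. This contradicts Lemma 5.1.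

**Step 5: a bounded region of degree 2 with a tail corner has two mirror faces.** Let $U$ be such a region, with corners at $D_1$ and $D_2$, the one at $D_1$ being a tail corner $z^{-1}cz$. Both corridors along $U$ are $z$-corridors with tail sides facing $U$. So the corner at $D_2$ is also at the tails of two $z$-edges: it is a tail corner with the same letter $z$ and some coefficient $c'$. Let $R_{j_i}^{\varepsilon_i}$ be the counterclockwise label of $D_i$. Follow $\partial U$ with $U$ on the left. Then each corner is swept clockwise as seen from its center. (Test it with the first quadrant and center at the origin: with the quadrant on the left, one arrives along the positive $y$-axis and leaves along the positive $x$-axis.) So (2) reads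
$$c^{-\varepsilon_1}\,\sigma\,c'^{-\varepsilon_2}\,\sigma'=1,\qquad \sigma,\sigma'\in\theta_z(F). \tag{3}$$
By Lemma 5.1, $\theta_z(F)$ and $\langle w_5,\dots,w_{16}\rangle$ generate their free product, and $c,c'$ are basis elements of the second factor. If $\sigma\ne1$, the left side of (3) is a normal form of length $4$ or (if $\sigma'=1$) of length $3$, hence non-trivial. So $\sigma=1$. Then $c^{-\varepsilon_1}c'^{-\varepsilon_2}$ lies in $\theta_z(F)\cap\langle w_5,\dots,w_{16}\rangle=1$, which forces $c=c'$ and $\varepsilon_2=-\varepsilon_1$. Each coefficient occurs exactly once in $R_1,R_2$, so $j_1=j_2=:j$. And $D_1\ne D_2$, since the signs are opposite.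

**Step 6: mirror faces can be removed, so Step 5 never occurs.** Let $\alpha$ be the edge of $\Gamma_1$ followed from $c_{D_1}$ to $c_{D_2}$ in Step 5, and let $\gamma$ be the side of its corridor facing $U$, from $u_1\in\partial D_1$ to $u_2\in\partial D_2$. Its label represents $\sigma=1$.

*The two base points correspond.* The point $u_1$ is the end of the corner path at $D_1$ traversed clockwise, so its beginning counterclockwise. The point $u_2$ is the beginning of the corner path at $D_2$ traversed clockwise, so its end counterclockwise. If $\varepsilon_1=1$: counterclockwise from $u_1$ one reads $R_j$ starting just before $c$; and $D_2$ reads $R_j^{-1}$ counterclockwise, with $u_2$ at the end of $c^{-1}$, i.e. just before $c$ in $R_j$. If $\varepsilon_1=-1$: $u_1$ is at the beginning of $c^{-1}$ in $R_j^{-1}$, just after $c$ in $R_j$, and $u_2$ is at the end of $c$ in $R_j$. In both cases the counterclockwise boundary loops $\lambda_i$ of $D_i$ based at $u_i$ read $R_*^{\varepsilon_1}$ and $R_*^{-\varepsilon_1}$ respectively, for one cyclic conjugate $R_*$ of $R_j$.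

*A loop around both centers is trivial in $A_0$.* The arc $\alpha$ is embedded ($D_1\neq D_2$), lies in the interior of $\Delta$, and contains no centers except its endpoints. Let $N$ be a closed disc neighborhood of $\alpha$ in the interior of $\Delta$ containing no other centers. Take $p_i\in N\cap D_i$ close to $c_{D_i}$, in the corner belonging to $U$ and next to $\alpha$. Let $\mu_i$ be a small counterclockwise circle around $c_{D_i}$ based at $p_i$, and let $\gamma'$ be a path in $N$ from $p_1$ to $p_2$ parallel to $\alpha$ on the side of $U$. Then $\pi_1(N\smallsetminus\{c_{D_1},c_{D_2}\},p_1)$ is free on $\mu_1$ and $\gamma'\mu_2\gamma'^{-1}$, and $\partial N$, counterclockwise, is freely homotopic to the product of these two elements (the two orders of the product are conjugate).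

Let $q_i$ be a path from $p_i$ to $u_i$ in the part of the closed face $D_i$ belonging to this corner, without its center. In the punctured closed face, an annulus, $\mu_i\simeq q_i\lambda_iq_i^{-1}$. Also $\gamma'\simeq q_1\gamma q_2^{-1}$: the path $\gamma'$ crosses the stable edges of the corridor in their halves on the side of $U$. Push these crossing points along the half-edges to their endpoints on $\gamma$, and correspondingly the pieces of $\gamma'$ inside the two corners and inside the halves of the $r$-faces on the side of $U$, all of which are discs. Both homotopies take place in $\Delta\smallsetminus\{\text{centers}\}$. Hence $\partial N$ is freely homotopic there to $\lambda_1\gamma\lambda_2\gamma^{-1}$, and under $\Phi$ it represents a conjugate of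
$$R_*^{\varepsilon_1}\,\sigma\,R_*^{-\varepsilon_1}\,\sigma^{-1}=1 .$$

*Fewer $R$-faces.* A regular neighborhood $\Delta^+$ of $\Delta$ in $\mathbb R^2$ is a disc. It retracts onto $\Delta$ with $\Delta^+\smallsetminus\Delta$ going to $\partial\Delta$ and its boundary carried to the boundary path of $\Delta$. So $\Phi$ extends to $\Delta^+\smallsetminus\{\text{centers}\}$, and $\partial\Delta^+$ goes to a loop labelled $w$. In $\Delta^+$ with the interior of $N$ and the other $n-2$ centers removed, $\partial\Delta^+$ is a product of conjugates of $\partial N$ and of loops around the $n-2$ other centers. A loop around $c_D$ is freely homotopic to the boundary of $D$, so it goes to a conjugate of some $R_i^{\pm1}$; and $\partial N$ goes to $1$. Hence $w$ is in $A_0$ a product of $n-2$ conjugates of $R_1^{\pm1},R_2^{\pm1}$. In the free group on $x,y,s,t$, it is this product times a product of conjugates of the relators of $A_0$ and their inverses. By van Kampen's lemma there is a diagram for $w$ with at most $n-2$ $R$-faces, contradicting the choice of $\Delta$. So *no bounded region of degree $2$ has a tail corner*.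

**Step 7: counting.** Let $\Gamma_1$ have $V\ge1$ vertices, $E$ edges and $f$ complementary regions in $S^2$, and let $b$ be the number of bounded regions of degree $2$. The degrees add up to the total number of corners at the vertices of $\Gamma_1$, which is the sum of the valences, $2E$. By Step 4 the bounded regions not counted by $b$ have degree at least $3$, and the unbounded one has degree at least $1$. So
$$2E\ \ge\ 2b+3(f-1-b)+1\ =\ 3f-b-2 .$$
With Euler's formula $f=2-V+E$ this gives
$$E-b\le 3V-4. \tag{4}$$
By Step 6 the $2b$ corners in bounded regions of degree $2$ are not tail corners. Of the $2E$ corners, $6V$ are tail corners. So $2E-2b\ge6V$, i.e. $E-b\ge3V$. This contradicts (4). $\square$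

With $m$ factors instead of three in each $R_j$, there would be $2m$ tail corners per face and the last inequality would be $E-b\ge mV$. So $m=3$ is the least value for which this count gives a contradiction for every $V$.

From now on $F\le A$.

**Lemma 6.2.** In $A$: $sFs^{-1}\subseteq F$, $tFt^{-1}\subseteq F$, and $F\neq A$. So (M1) and (M2) hold.

*Proof.* The inclusions are the defining relations, $A$ is generated by $x,y,s,t$, and (M2) is Lemma 5.2. By Lemma 5.1, $\theta_s(F)\cap\theta_t(F)=1$, so $sFs^{-1}=\theta_s(F)\subsetneq F$. If $A=F$, then $s\in F$ and $sFs^{-1}=F$, a contradiction. $\square$

## 7. Gluing in $B$ without regard to distortion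

By Section 2, $F$ is not qc in $A$, so one may worry about the hyperbolicity of $A*_FB$. Relative hyperbolicity settles this: $F$ only has to be well placed in $B$. We use relative hyperbolicity as a black box, through four cited theorems; for finitely generated groups the standard definitions agree. As an orientation, a free product $U*V$ of finitely generated groups is hyperbolic relative to the conjugates of $U$ and $V$.

**Choice of $F$ in $B$.** Let $B$ be as in Theorem 1. By I. Kapovich (*A non-quasiconvexity embedding theorem for hyperbolic groups*, Math. Proc. Cambridge Philos. Soc. 127 (1999)), every torsion-free non-elementary hyperbolic group contains a free subgroup of rank two that is malnormal and quasi-convex. Identify $F=F(x,y)$ with such a subgroup of $B$, and put $G=A*_FB$.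

**Hyperbolicity of $G$.**

* $B$ is hyperbolic relative to the conjugates of $F$: Bowditch (*Relatively hyperbolic groups*, Thm 7.11), since $F$ is infinite, quasi-convex and malnormal.
* Dahmani (*Combination of convergence groups*, Geom. Topol. 7 (2003), Thm 0.1(2)): if $B$ is hyperbolic relative to a family $\mathcal G$ of subgroups containing $F$, and $F$ embeds in a finitely generated group $A$, then $A*_FB$ is hyperbolic relative to the conjugates of $A$ and of the members of $\mathcal G$ not conjugate to $F$. Here no members of the second kind remain. So $G$ is hyperbolic relative to the conjugates of $A$. No condition on the distortion of $F$ in $A$ is needed.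
* A group hyperbolic relative to hyperbolic subgroups is hyperbolic (Osin, *Relatively hyperbolic groups*, Mem. AMS 843, Cor. 2.41). $A$ is hyperbolic by Lemma 5.3, so $G$ is hyperbolic.

**Proof of Theorem 1.** *(1)* $G$ is hyperbolic. An element of finite order in $G$ is conjugate into $A$ or $B$, and both are torsion-free, so $G$ is torsion-free. *(2)* $F\ne A$ by Lemma 6.2. $F\ne B$, since a free group of rank 2 does not have FA. $F$ is malnormal in $B$, and $G\supseteq F$ is not virtually cyclic. Lemma 3.2 applies. *(3)* By Lemma 6.2, $A$ satisfies (M1) and (M2), $B$ has FA, and $G$ is hyperbolic. Proposition 4.2 applies. $\square$

## 8. From quasi-convex splittings to acylindrical actions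

The converse of the implication asked for does hold, again by Lemma 2.1.

**Theorem 2.** Let $G$ be a non-elementary hyperbolic group with a quasi-convex splitting. After barycentric subdivision and passing to the minimal invariant subtree, the action is acylindrical and non-elementary.

*Proof.* **A loxodromic and finitely many edge orbits.** Subdivide so that there are no inversions; edge stabilizers remain qc. Since $G$ is finitely generated and fixes no point, it contains loxodromics (Serre, *Trees*, I.6.5). Let $h$ be one. Every invariant subtree $Y$ contains the axis of $h$: for $y\in Y$ the segment $[y,hy]$ contains the segment from the projection of $y$ to the axis to its image under $h$, and the translates of the latter by $\langle h\rangle$ cover the axis. So the intersection of all invariant subtrees is non-empty; it is the minimal invariant subtree $T$. Let $u$ be a vertex of $T$, and let $Q$ be the finite subtree of $T$ spanned by $u$ and its images under a finite generating set. Each $Q\cup gQ$, for $g$ a generator, is connected, as both contain $gu$. So $GQ$ is connected, and it is an invariant subtree of $T$, hence equal to $T$. So $T$ has finitely many edge orbits, say of $e_1,\dots,e_r$ with stabilizers $E_1,\dots,E_r$. Let $n$ be a common bound in Lemma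 2.1 for $E_1,\dots,E_r$.

**Long paths.** Let $H$ be the pointwise stabilizer of a path without backtracking with more than $rn$ edges. $H$ is a finite intersection of qc subgroups. Suppose that $H$ is infinite. By (Q2) and (Q3) it is an infinite hyperbolic group, so it contains an element $h$ of infinite order. More than $n$ edges of the path have the form $ge_i$ with one and the same $i$. They are distinct, so they give more than $n$ distinct cosets $gE_i$ with $h\in gE_ig^{-1}$, contradicting Lemma 2.1. So $H$ is finite. Finite subgroups of a hyperbolic group have bounded order, so the action is acylindrical. It has a loxodromic and $G$ is not virtually cyclic, so it is non-elementary by Lemma 3.1. $\square$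

So for non-elementary hyperbolic groups, "quasi-convex splitting" implies "non-elementary acylindrical action on a tree". By Theorem 1 the implication is strict, even with edge groups free of rank 2 and trivial stabilizers of paths of length 3. By Proposition 1.1, a counterexample to the question needs $k\ge2$; Theorem 1 gives one with $k=3$, $C=1$. Whether $k=2$ is possible is not settled here.

## 9. Exactly which of these amalgams split

The failed attempt of Section 3 and the rehearsal of Section 4 suggest that everything depends on how $F$ sits in $A$.

**Theorem 3.** Let $B$ be a hyperbolic group with FA and $F<B$ a proper infinite malnormal quasi-convex subgroup. Let $A$ be a hyperbolic group containing $F$ as a proper subgroup. Then $G=A*_FB$ is hyperbolic, acts $(3,1)$-acylindrically and non-elementarily on its Bass–Serre tree, and admits a quasi-convex splitting if and only if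

* (a) $F$ is contained in a proper quasi-convex subgroup of $A$, or
* (b) $A$ has a quasi-convex splitting in which $F$ fixes a point.

*Proof.* **$G$ is hyperbolic and the action is as claimed.** $B$ is non-elementary: otherwise, being infinite, it would be virtually infinite cyclic, the infinite subgroup $F$ would have finite index, and $F\cap bFb^{-1}$ would be infinite for $b\in B\smallsetminus F$. As in Section 7, $B$ is hyperbolic relative to the conjugates of $F$, so $G$ is hyperbolic relative to the conjugates of $A$, and $G$ is hyperbolic. $G\supseteq B$ is not virtually cyclic, so Lemma 3.2 gives the statement about the action.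

**Comparing quasi-convexity in $A$ and in $G$.** Peripheral subgroups of a finitely generated relatively hyperbolic group are undistorted (Osin, loc. cit., Lemma 5.4). So $A$ is undistorted, hence qc, in $G$ by (Q3). Therefore a subgroup of $A$ is qc in $A$ if and only if it is qc in $G$. And if $E$ is qc in $G$, then $E\cap A$ is qc in $G$ by (Q2), hence qc in $A$.

**(a) gives a splitting.** Let $F\le K<A$ with $K$ proper and qc in $A$. Then $G=A*_K(K*_FB)$. Here $K\ne A$, and $K\ne K*_FB$ since $B\ne F$. So this amalgam is non-trivial, and its Bass–Serre tree has no fixed point, since it has a loxodromic (second part of the proof of Lemma 3.2). Edge stabilizers are conjugates of $K$, which is qc in $G$.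

**(b) gives a splitting.** Let $T_A$ be the tree of the splitting of $A$, subdivided barycentrically, so that there are no inversions. Then $F$ fixes a vertex $u$ of it (if $F$ fixes an interior point of an old edge, it fixes the midpoint). Edge stabilizers are still qc in $A$. Take one copy $gT_A$ of $T_A$ for each coset $gA$ (formally $G\times_AT_A$), one vertex for each coset $gB$, and for each coset $gF$ an edge joining $gu$ in the copy $gT_A$ to the vertex $gB$. This is well defined since $F$ fixes $u$. Call the resulting $G$-graph $T'$.

*$T'$ is a tree.* Collapsing each copy of $T_A$ gives the Bass–Serre tree of $A*_FB$, with the edges $gF$ mapped bijectively to its edges. Since the Bass–Serre tree and $T_A$ are connected, so is $T'$. Suppose that $T'$ has a closed path that is cyclically without backtracking, of positive length. It does not lie in one copy of $T_A$. So its image is a closed path of positive length in the Bass–Serre tree, which backtracks somewhere: the original path crosses an edge $gF$, then stays in the copy, or at the vertex, at its far end, and returns along the same edge $gF$. At a vertex $gB$ this is backtracking. In a copy, the part in between is a path from $gu$ to $gu$ without backtracking in a tree, hence trivial, so again there is backtracking.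 This is a contradiction.

*Collapse.* Now collapse all the edges $gF$ of $T'$. The result is a tree $T''$ whose edges are the translates of edges of $T_A$. An element of $G$ fixing an edge of the copy $T_A$ preserves this copy, so it lies in $A$. Hence the edge stabilizers of $T''$ are conjugates of edge stabilizers of $T_A$, and they are qc in $G$. The path in $T'$ between two distinct vertices of $T_A$ lies in $T_A$, so they are not identified in $T''$; thus $T_A$ is an $A$-invariant subtree of $T''$. If $G$ fixed a point of $T''$, its projection to $T_A$ would be fixed by $A$, contradicting the non-triviality of the splitting of $A$.

**A splitting gives (a) or (b).** Let $\widehat T$ be the tree of a qc splitting of $G$, subdivided so that there are no inversions. By FA, $B$ fixes a vertex $v$. If $A$ has no fixed point in $\widehat T$, then $\widehat T$ is a qc splitting of $A$: its edge stabilizers $E\cap A$ are qc in $A$. And $F\le B$ fixes $v$. This is (b). Otherwise let $w$ be the point of $\mathrm{Fix}(A)$ nearest to $v$; it is a vertex, because $\mathrm{Fix}(A)$ is a subcomplex. As $G=\langle A,B\rangle$ has no fixed point, $w\ne v$. Let $e$ be the edge of $[v,w]$ at $w$, and $K=G_e\cap A$. Since $F\le A\cap B$ fixes $v$ and $w$, it fixes $[v,w]$, so $F\le K$.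 $K$ is qc in $A$. And $K\ne A$: otherwise $A$ would fix $e$, whose other endpoint is nearer to $v$ than $w$. This is (a). $\square$
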